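# Semi-Eulerian simplicial pseudomanifolds whose $\mathbf{cd}$-index has a negative coefficient

## 1. Flag vectors, the $\mathbf{ab}$-index and the $\mathbf{cd}$-index

Throughout, $[d]=\{1,\dots,d\}$, and $\Omega$ is a finite graded poset of rank $d+1$ with minimum $\hat 0$ and maximum $\hat 1$.

**Definition (flag vectors).** For $K\subseteq[d]$ let $f_K(\Omega)$ be the number of chains of $\Omega$ whose set of ranks is exactly $K$. The numbers $f_K$ form the flag $f$-vector. The flag $h$-vector is
$$h_K=\sum_{J\subseteq K}(-1)^{|K\setminus J|}f_J .$$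

**Definition ($\mathbf{ab}$-index).** Let $\mathbf a,\mathbf b$ be noncommuting variables. Put $u_K=u_1\cdots u_d$ with $u_i=\mathbf b$ if $i\in K$ and $u_i=\mathbf a$ otherwise. The $\mathbf{ab}$-index is $\Psi(\Omega)=\sum_{K\subseteq[d]}h_Ku_K$.

*Example.* Let $\Omega$ consist of the faces of an $n$-gon (empty face, $n$ vertices, $n$ edges) and a top element. Here $d=2$, and $f_\emptyset=1$, $f_{\{1\}}=f_{\{2\}}=n$, $f_{\{1,2\}}=2n$. So $h_\emptyset=1$, $h_{\{1\}}=h_{\{2\}}=n-1$, $h_{\{1,2\}}=2n-n-n+1=1$, and
$$\Psi=\mathbf{aa}+(n-1)(\mathbf{ba}+\mathbf{ab})+\mathbf{bb}.$$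

**Definition (Eulerian poset, $\mathbf{cd}$-index).** $\Omega$ is Eulerian if every nontrivial interval has as many elements of even rank as of odd rank. For Eulerian $\Omega$ one has $h_K=h_{[d]\setminus K}$ for all $K$, and $\Psi(\Omega)$ is a homogeneous noncommutative polynomial of degree $d$ in
$$\mathbf c=\mathbf a+\mathbf b\ (\text{degree }1),\qquad \mathbf d=\mathbf{ab}+\mathbf{ba}\ (\text{degree }2).$$
This polynomial is the $\mathbf{cd}$-index. We take these two facts as known.

*Example.* The $n$-gon poset is Eulerian; for instance the whole poset has $1+n$ elements of even rank and $n+1$ of odd rank. Since $\mathbf c^2=\mathbf{aa}+\mathbf{ab}+\mathbf{ba}+\mathbf{bb}$, its $\mathbf{cd}$-index is $\mathbf c^2+(n-2)\mathbf d$.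

The coefficients of a $\mathbf{cd}$-polynomial are well defined. Expand a monomial in $\mathbf c,\mathbf d$ into $\mathbf{ab}$-words and order words lexicographically with $\mathbf a<\mathbf b$. The smallest word is obtained by $\mathbf c\mapsto\mathbf a$, $\mathbf d\mapsto\mathbf{ab}$, and the monomial can be read back from it, because every $\mathbf b$ is the second letter of a $\mathbf d$. Distinct monomials thus have distinct smallest words, so they are linearly independent.

## 2. Semi-Eulerian complexes and the symmetrized index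

A simplicial complex is finite and contains the empty face. For a complex $\Delta$ of dimension $d-1$, $f_i=f_i(\Delta)$ is the number of $i$-dimensional faces (faces with $i+1$ vertices). We write $f(\Delta)$ for the number of facets of a pure complex, and $\chi(\Delta)=\sum_{i\ge0}(-1)^if_i$ for the unreduced Euler characteristic. Thus $\chi(S^n)=1+(-1)^n$, with $\chi(S^{-1})=0$ for the complex $\{\emptyset\}$. A *ridge* of a pure complex is a face with one vertex fewer than a facet. The link of $F$ is $\mathrm{lk}\,F=\{K: K\cap F=\emptyset,\ K\cup F\in\Delta\}$.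

The $\mathbf{cd}$-index of $\Delta$ means that of its face poset (with $\hat 0=\emptyset$) with a top element $\hat 1$ adjoined. The rank of a face is its number of vertices, and $\hat 1$ has rank $d+1$. The poset is graded exactly when $\Delta$ is pure, so purity is part of the setting.

**Definition (semi-Eulerian).** $\Omega$ is semi-Eulerian if every interval other than $[\hat 0,\hat 1]$ is Eulerian. A complex is semi-Eulerian if its poset is. Equivalently, for every nonempty face $F$,
$$\chi(\mathrm{lk}\,F)=\chi(S^{d-1-|F|})=1+(-1)^{d-1-|F|}.\tag{1}$$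

To see the equivalence, note that an interval $[F,G]$ between faces is Boolean, hence Eulerian. In $[F,\hat 1]$ with $F\ne\emptyset$, count elements with sign $(-1)^{\text{rank}-|F|}$. The faces contribute $\sum_{K\in\mathrm{lk} F}(-1)^{|K|}=1-\chi(\mathrm{lk}\,F)$, and $\hat 1$ contributes $(-1)^{d+1-|F|}$. The total vanishes exactly when (1) holds.

**Definition (semi-Eulerian $\mathbf{cd}$-index).** For semi-Eulerian $\Omega$ the symmetry $h_K=h_{[d]\setminus K}$ may fail. Following Juhnke-Kubitzke, Samper and Venturello (2024), one forces it: for every $K\subseteq[d-1]$ keep $h_K$ and replace $h_{[d]\setminus K}$ by $h_K$. This gives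
$$\Psi'(\Omega)=\sum_{K\subseteq[d-1]}h_K\bigl(u_K+u_{[d]\setminus K}\bigr).\tag{2}$$
It is known that for semi-Eulerian $\Omega$ this is a polynomial in $\mathbf c,\mathbf d$. It is called the (semi-Eulerian) $\mathbf{cd}$-index, and it agrees with the usual one when $\Omega$ is Eulerian. A $\mathbf{cd}$-index is *non-negative* if all its coefficients are.

*Example.* On the vertex set $\mathbb Z_7$ take the $14$ triangles $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$. The link of $0$ has the edges $13,32,26,64,45,51$, a hexagon; by symmetry every vertex link is a hexagon, so (1) holds. (This is a torus.) Here $d=3$, $(f_0,f_1,f_2)=(7,21,14)$ and $\chi=0$. The flag numbers are $f_{\{1,2\}}=f_{\{1,3\}}=f_{\{2,3\}}=42$ and $f_{\{1,2,3\}}=84$. Hence $h_\emptyset=1$, but $h_{\{1,2,3\}}=84-126+42-1=-1$. Similarly $h_{\{1\}}=6$, while $h_{\{2,3\}}=42-35+1=8$. So the symmetry does fail. With $h_{\{2\}}=20$ and $h_{\{1,2\}}=15$,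
$$\Psi'=(\mathbf{aaa}+\mathbf{bbb})+6(\mathbf{baa}+\mathbf{abb})+20(\mathbf{aba}+\mathbf{bab})+15(\mathbf{bba}+\mathbf{aab})=\mathbf c^3+5\,\mathbf{dc}+14\,\mathbf{cd}.$$
(Check: $\mathbf{baa}$ gets $1+5$, $\mathbf{aba}$ gets $1+5+14$, $\mathbf{aab}$ gets $1+14$.)

## 3. Pseudomanifolds and non-negativity

**Definition (pseudomanifold).** A simplicial pseudomanifold of dimension $d-1$ is a pure $(d-1)$-dimensional simplicial complex that is strongly connected and in which every $(d-2)$-face lies in exactly two facets. Strongly connected means that the dual graph (facets as nodes, adjacent if they share a ridge) is connected. The components of the dual graph of a pure complex are its *strong components*.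

*Examples.* Two boundaries of tetrahedra sharing one vertex satisfy the ridge condition but have two strong components, so they do not form a pseudomanifold. Next take a triangulated $2$-sphere with two vertices $u,v$ at distance at least $3$ in the edge graph, and identify $u$ with $v$. No other faces become identified, since $u,v$ have no common neighbor and are not adjacent. The dual graph and the edge links do not change. The new vertex has as link two disjoint cycles, with Euler characteristic $0=\chi(S^1)$. So this is a semi-Eulerian pseudomanifold that is not a manifold.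

Juhnke-Kubitzke, Samper and Venturello proved that all simplicial manifolds have a non-negative $\mathbf{cd}$-index. The question we study comes from Felipe Caster, Dan Guyer, and José Alejandro Samper, "Poset Partitions and the Combinatorics of the $\mathbf{cd}$-Index", arXiv:2602.02913 (2026): *do all semi-Eulerian simplicial pseudomanifolds have a non-negative $\mathbf{cd}$-index?* The answer is no, and it is contained in the following statements.

**Theorem 1.** Let $d\ge3$ be odd and let $\Delta$ be a $(d-1)$-dimensional semi-Eulerian simplicial complex. The coefficient of $\mathbf c^{d-2}\mathbf d$ in its $\mathbf{cd}$-index is $f_{d-1}(\Delta)-\chi(\Delta)$.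

**Theorem 2.** For every $C\ge0$ there is $d_0$ such that for every odd $d\ge d_0$ there is a $(d-1)$-dimensional semi-Eulerian simplicial pseudomanifold $\Delta$ with $\chi(\Delta)>(C+1)f_{d-1}(\Delta)$. Hence its $\mathbf c^{d-2}\mathbf d$-coefficient is $<-C\,f_{d-1}(\Delta)$.

**Theorem 3.** If $d\le5$, every pure $(d-1)$-dimensional semi-Eulerian simplicial complex (strongly connected or not) has a non-negative $\mathbf{cd}$-index.

Already $C=0$ in Theorem 2 answers the question negatively. Nothing is claimed here for even $d\ge6$, for small odd $d\ge7$, or for Eulerian complexes ($\chi=2$).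

## 4. Coefficients with a single $\mathbf d$, and Theorem 1

**Step 1: the coefficients as alternating sums.** The aim is to express the coefficients $\kappa_j=[\mathbf c^j\mathbf d\mathbf c^{d-2-j}]$ by face numbers; put $\kappa_{-1}=0$.

In (2), each word $u_{[d]\setminus K'}$ with $K'\subseteq[d-1]$ ends in $\mathbf b$. So for $K\subseteq[d-1]$ the coefficient of $u_K$ in $\Psi'$ is just $h_K$. The word $\mathbf a^d$ occurs only in the expansion of $\mathbf c^d$, because every $\mathbf d$ produces a $\mathbf b$. So $[\mathbf c^d]=h_\emptyset=1$.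

Now take the word with a single $\mathbf b$, in position $i\le d-1$. A monomial with two or more $\mathbf d$'s has at least two $\mathbf b$'s in each word. The monomial $\mathbf c^j\mathbf d\mathbf c^{d-2-j}$ has its $\mathbf d$ in positions $j+1,j+2$, and it contributes (once) exactly when $i\in\{j+1,j+2\}$. Finally $\mathbf c^d$ contributes once. There are $f_{i-1}$ elements of rank $i$, so $h_{\{i\}}=f_{i-1}-1$ and
$$f_{i-1}-1=1+\kappa_{i-1}+\kappa_{i-2}\qquad(1\le i\le d-1).$$
Solving $\kappa_{i-1}=(f_{i-1}-2)-\kappa_{i-2}$ recursively gives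
$$\kappa_j=\sum_{t=0}^{j}(-1)^{j-t}(f_t-2)\qquad(0\le j\le d-2).\tag{3}$$

**Step 2: the last coefficient.** The aim is Theorem 1. Let $d\geq 3$ be odd and $j=d-2$. The sum (3) has $d-1$ terms, an even number, so the constants cancel. As $d-2$ is odd and $d-1$ is even,
$$\kappa_{d-2}=-\sum_{t=0}^{d-2}(-1)^tf_t=f_{d-1}-\chi(\Delta).\qquad\blacksquare$$

For the torus above this gives $14-0=14$, as found. So for odd $d$ a negative coefficient follows as soon as the Euler characteristic exceeds the number of facets. We first see that this cannot happen in low dimension.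

## 5. Dimensions at most four: Theorem 3

Let $\Delta$ be pure and semi-Eulerian of dimension $d-1\le4$.

**Step 1: an inequality between consecutive face numbers.** The aim is
$$(i+1)f_i\ge(d-i+1)f_{i-1}\quad(1\le i<d),\qquad f_0\ge d+1\quad(d\ge2).\tag{4}$$
Let $d\ge2$. A ridge $R$ of $\Delta$ is nonempty, its link is a nonempty set of points, and by (1) that set has $\chi=2$. So every ridge lies in exactly two facets. Let $F$ be a face with $i$ vertices, $0\le i<d$. Its link is pure with facets of size $d-i$, and its ridges $R'$ correspond to ridges $F\cup R'$ of $\Delta$, so each ridge of the link lies in exactly two facets of the link. Take a facet $\Phi$ of the link and a ridge of the link inside $\Phi$. The second facet containing this ridge has a vertex outside $\Phi$. So the link has at least $d-i+1$ vertices. For $i=0$ this is $f_0\ge d+1$. For $i\ge1$, count pairs of an $i$-element face inside an $(i+1)$-element face: the number is $(i+1)f_i$, and it is at least $(d-i+1)f_{i-1}$.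

**Step 2: $d=1,2,3$.** The aim is to settle the cases where only (3) is needed. For $d=1$, $\Psi'=\mathbf a+\mathbf b=\mathbf c$. For $d=2$, $\Psi'=\mathbf c^2+(f_0-2)\mathbf d$ and $f_0\ge3$. For $d=3$ the monomials are $\mathbf c^3,\mathbf{dc},\mathbf{cd}$, with $\kappa_0=f_0-2>0$ and $\kappa_1=f_1-f_0>0$, since $2f_1\ge3f_0$ by (4).

**Step 3: $d=4$.** The aim is to handle the one further monomial $\mathbf d^2$. By (3), $\kappa_0=f_0-2$, $\kappa_1=f_1-f_0$, $\kappa_2=f_2-f_1+f_0-2$, with sum $f_2+f_0-4$. In the word $\mathbf{baba}=u_{\{1,3\}}$ each of $\mathbf c^4,\mathbf{dc}^2,\mathbf{cdc},\mathbf c^2\mathbf d,\mathbf d^2$ contributes once. (The pairs of letters in positions $12$, $23$, $34$ are $\mathbf{ba},\mathbf{ab},\mathbf{ba}$.) So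
$$h_{\{1,3\}}=1+\kappa_0+\kappa_1+\kappa_2+[\mathbf d^2].$$
Also $h_{\{1,3\}}=f_{\{1,3\}}-f_{\{1\}}-f_{\{3\}}+1=3f_2-f_0-f_2+1$. Hence $[\mathbf d^2]=(2f_2-f_0+1)-(f_2+f_0-3)=f_2-2f_0+4$.

By (1), $\chi(\mathrm{lk}\,v)=2$ for each vertex $v$. Summing over $v$ gives $2f_1-3f_2+4f_3=2f_0$, and the ridge condition gives $4f_3=2f_2$. So $f_2=2f_1-2f_0$. By (4), $f_1\ge2f_0$ and $f_0\ge5$. Therefore
$$\kappa_0>0,\quad\kappa_1\ge f_0,\quad \kappa_2=f_1-f_0-2\ge f_0-2>0,\quad[\mathbf d^2]=2f_1-4f_0+4\ge4.$$

**Step 4: $d=5$.** The aim is to handle $\mathbf d^2\mathbf c,\mathbf{dcd},\mathbf{cd}^2$. By (3),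
$$\kappa_0=f_0-2,\quad\kappa_1=f_1-f_0,\quad\kappa_2=f_2-f_1+f_0-2,\quad\kappa_3=f_3-f_2+f_1-f_0.$$
A monomial contributes (once) to a word exactly when none of its $\mathbf d$'s covers two equal letters. In $\mathbf{babaa}$, positions $45$ carry $\mathbf{aa}$. In $\mathbf{baaba}$, positions $23$ carry $\mathbf{aa}$. In $\mathbf{ababa}$ no two neighbors are equal. So
$$\begin{aligned}
h_{\{1,3\}}&=1+\kappa_0+\kappa_1+\kappa_2+[\mathbf d^2\mathbf c],\\
h_{\{1,4\}}&=1+\kappa_0+\kappa_2+\kappa_3+[\mathbf d^2\mathbf c]+[\mathbf{dcd}],\\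
h_{\{2,4\}}&=1+\kappa_0+\kappa_1+\kappa_2+\kappa_3+[\mathbf d^2\mathbf c]+[\mathbf{dcd}]+[\mathbf{cd}^2].
\end{aligned}$$
With $f_{\{1,3\}}=3f_2$, $f_{\{1,4\}}=4f_3$, $f_{\{2,4\}}=6f_3$, the left sides are $2f_2-f_0+1$, $3f_3-f_0+1$ and $5f_3-f_1+1$. The $\kappa$-parts (including the $1$) are $f_2+f_0-3$, $f_3+f_0-3$ and $f_3+f_1-3$. Subtracting, the bracketed sums are $f_2-2f_0+4$, $2f_3-2f_0+4$ and $4f_3-2f_1+4$, so
$$[\mathbf d^2\mathbf c]=f_2-2f_0+4,\quad[\mathbf{dcd}]=2f_3-f_2,\quad[\mathbf{cd}^2]=2f_3-2f_1+2f_0.$$
By (1), $\chi(\mathrm{lk}\,e)=2$ for each edge $e$. Summing over edges gives $3f_2-6f_3+10f_4=2f_1$, and $5f_4=2f_3$, so $2f_3=3f_2-2f_1$. By (4), $2f_1\ge5f_0$ and $3f_2\ge4f_1$, so $f_2\ge\frac43f_1\ge\frac{10}3f_0$; also $f_0\ge6$. Therefore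
$$\kappa_0>0,\qquad\kappa_1>0,\qquad\kappa_2\ge\tfrac13f_1+f_0-2>0,\qquad\kappa_3=\tfrac12f_2-f_0>0,$$
$$[\mathbf d^2\mathbf c]>0,\qquad[\mathbf{dcd}]=2(f_2-f_1)>0,\qquad[\mathbf{cd}^2]=3f_2-4f_1+2f_0\ge2f_0>0.$$
In all cases $[\mathbf c^d]=1$. $\blacksquare$

So a counterexample built on Theorem 1 needs $d\ge7$, and we will take $d$ large.

## 6. An Euler calculus on finite sets

We are going to glue complexes in complicated ways and must keep control of all link conditions (1). The tool is a linear operator on functions, so that gluing becomes addition.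

Fix an infinite vertex set. Consider integer-valued, finitely supported functions $g$ on its nonempty finite subsets, and put
$$(Tg)(G)=\sum_{H\supseteq G}(-1)^{|H|}g(H),\qquad D=1+T,\qquad \chi(g)=\sum_{G\neq\emptyset}(-1)^{|G|-1}g(G).$$
All three are linear in $g$. Let $1_\Delta$ be the indicator of the nonempty faces of $\Delta$, so $\chi(1_\Delta)=\chi(\Delta)$. Let $2^F$ be the complex of all subsets of $F$, and $1_{2^F}$ the indicator of its nonempty members. Let $\delta_H$ be the indicator of $\{H\}$, and $\partial\sigma$ the complex of proper subsets of $\sigma$. We have $\chi(1_{2^F})=1$ for $F\ne\emptyset$ and $\chi(\delta_H)=(-1)^{|H|-1}$.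

**Definition (even complex).** An even complex is a nonempty pure simplicial complex of even dimension with $D1_\Delta=0$.

*Example.* A $0$-dimensional complex with $n\ge1$ points is even, since $D1(\{v\})=1-1=0$; it has $\chi=f=n$.

**Lemma 1.**
(a) A pure complex of even dimension $2k$ is semi-Eulerian iff $D1_\Delta=0$. If so and $k\ge1$, each ridge lies in exactly two facets.
(b) If $Dg$ vanishes on all sets of even cardinality, then $Dg=0$.
(c) $D\delta_H(G)=[G=H]+(-1)^{|H|}[G\subseteq H]$. If $|F|$ is odd, then $D(1_{2^F}+\delta_F)=0$.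
(d) If $|\sigma|\ge2$ is even, then $D1_{\partial\sigma}=0$ and $\chi(\partial\sigma)=2$.

*Proof.* (a) For a nonempty face $G$, writing $H=G\cup K$ with $K\in\mathrm{lk}\,G$,
$$D1_\Delta(G)=1+(-1)^{|G|}\sum_{K\in\mathrm{lk}\,G}(-1)^{|K|}=1+(-1)^{|G|}\bigl(1-\chi(\mathrm{lk}\,G)\bigr).\tag{5}$$
This vanishes iff $\chi(\mathrm{lk}\,G)=1+(-1)^{|G|}=\chi(S^{2k-|G|})$, which is (1). If $G\notin\Delta$, no superset of $G$ is in $\Delta$ and $D1_\Delta(G)=0$. When $k\ge1$, the link of a ridge (a nonempty face) is a set of points with Euler characteristic $\chi(S^0)=2$.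

(b) We have $T^2g(G)=\sum_{K\supseteq G}(-1)^{|K|}g(K)\sum_{G\subseteq H\subseteq K}(-1)^{|H|}$, and the inner sum is $0$ unless $K=G$, when it is $(-1)^{|G|}$. So $T^2=1$, and $T(Dg)=Tg+T^2g=Dg$. Suppose $Dg$ vanishes on even sets but is not $0$, and let $G$ be maximal in its support. Then $|G|$ is odd, and $Dg(G)=T(Dg)(G)=(-1)^{|G|}Dg(G)=-Dg(G)$, so $Dg(G)=0$, a contradiction.

(c) The first formula is the definition. Let $|F|$ be odd. For $\emptyset\ne G\subseteq F$, $D1_{2^F}(G)=1+\sum_{G\subseteq H\subseteq F}(-1)^{|H|}$ is $1$ if $G\ne F$ and $1-1=0$ if $G=F$. And $D\delta_F(G)=[G=F]-1$ is $-1$, respectively $0$. Outside the subsets of $F$ both vanish.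

(d) For $\emptyset\ne G\subsetneq\sigma$, $D1_{\partial\sigma}(G)=1+\sum_{G\subseteq H\subsetneq\sigma}(-1)^{|H|}=1+0-(-1)^{|\sigma|}=0$; on other sets $D1_{\partial\sigma}$ is $0$. And $\chi(\partial\sigma)=\chi(1_{2^\sigma})-\chi(\delta_\sigma)=1-(-1)=2$. $\square$

Part (b) halves the work: only faces of even size need to be checked.

*Example.* Let two tetrahedron boundaries share exactly an edge $xy$ and its ends. The link of $xy$ is four points, so by (5) $D=1+(1-4)=-2$ at $xy$. The link of $x$ is two triangles with a common vertex, $\chi=5-6=-1$, so $D(x)=1-2=-1$. If instead they share only a vertex $v$, all edges have $D=0$, and (b) says that $D=0$ everywhere. Indeed the link of $v$ is two disjoint triangles, with $\chi=0$.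

## 7. Gluing simplex boundaries along small faces

To get $\chi>f$, a natural first attempt is to take many copies of $\partial\sigma$ and identify small faces. The facets stay separate, while $\chi$ changes with each identification.

**Step 1: the gluing formula.** The aim is to compute $\chi$ and $D$ of such a complex. Let $p\ge2$ be even, $\mathcal S$ a finite family of $p$-sets, $\Gamma=\bigcup_{\sigma\in\mathcal S}\partial\sigma$, and let $\mu(H)$ be the number of $\sigma\in\mathcal S$ with $H\subsetneq\sigma$. Then
$$1_\Gamma=\sum_{\sigma}1_{\partial\sigma}-\sum_{\emptyset\ne H\in\Gamma}(\mu(H)-1)\delta_H .\tag{6}$$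
By Lemma 1(c),(d),
$$\chi(\Gamma)=2|\mathcal S|+\sum_{\emptyset\ne H\in\Gamma}(-1)^{|H|}(\mu(H)-1),\tag{7}$$
$$D1_\Gamma(Y)=-\sum_{\emptyset\ne H\in\Gamma}(\mu(H)-1)\bigl([Y=H]+(-1)^{|H|}[Y\subseteq H]\bigr).\tag{8}$$
In (8) with $|Y|$ even, a shared face $H$ contributes $-2(\mu(H)-1)$ at $Y=H$ if $|H|$ is even. At $Y\subsetneq H$ it contributes $-(\mu(H)-1)$ if $|H|$ is even and $+(\mu(H)-1)$ if $|H|$ is odd.

**Step 2: polynomial complexes.** The aim is a family in which all small faces are shared as much as possible. Let $s=2^e$, $X\subseteq\mathbb F_s$, $|X|=p$ even, $p\ge k+2$. For each polynomial $g$ over $\mathbb F_s$ of degree $<k$ put $\sigma_g=\{(x,g(x)):x\in X\}$, and let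
$$B_k=B_k(p,s)=\bigcup_g\partial\sigma_g ,$$
a pure complex of dimension $p-2$. Call a set of pairs in $X\times\mathbb F_s$ *transversal* if its first coordinates are distinct. By interpolation, a transversal $G$ with $1\le|G|\le k$ lies in exactly $s^{k-|G|}$ of the $s^k$ sets $\sigma_g$; if $|G|\ge k$ it lies in at most one. In particular all transversal sets of size at most $k$ are faces. Facets have size $p-1\ge k$, so
$$f(B_k)=ps^k .$$
In (6), $\mu(H)-1$ is $s^{k-|H|}-1$ for transversal $H$ with $1\le|H|<k$, and $0$ for other faces. There are $\binom pjs^j$ transversal $j$-sets, so (7) gives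
$$\chi(B_k)=2s^k+\sum_{j=1}^{k-1}(-1)^j\binom pj(s^k-s^j).\tag{9}$$
Since $\sum_{j=0}^{k-1}(-1)^j\binom pj=(-1)^{k-1}\binom{p-1}{k-1}$, for fixed $p,k$ and $s\to\infty$
$$\chi(B_k)=s^k\Bigl(1+(-1)^{k-1}\tbinom{p-1}{k-1}\Bigr)+O(s^{k-1}).\tag{10}$$
A transversal $Y$ with $y$ elements lies in $\binom{p-y}{h-y}s^{h-y}$ transversal $h$-sets, and a non-transversal $Y$ in none. So by (8), on even sets $D1_{B_k}$ is supported on transversal sets of size less than $k$.

**Step 3: small $k$, and the obstruction.** The aim is to see what the values of $D$ are.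

For $k=2$ only vertices are shared, $D$ vanishes on even sets, and $B_2$ is an even complex. But $\chi$ goes the wrong way. For example $B_2(4,4)$ consists of $16$ tetrahedron boundaries, any two sharing at most one vertex. It has $f_0=16$, $f_1=96$, $f_2=64$ and $\chi=-16$, as (9) predicts: $32-4\cdot12$.

For $k=3$ (so $p\ge6$) the sign is right: $\chi(B_3)\approx s^3\bigl(1+\binom{p-1}2\bigr)$, against $ps^3$ facets. But (8) gives $D=-2(s-1)$ on every transversal pair. An edge lies in $s$ simplices that share no further vertex, so its link has Euler characteristic $2s$ instead of $2$. This is the point where plain gluing stops: shared edges raise $\chi$, and they violate (1).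

For later use we record, from (8), the values on transversal sets. For $k=4$ they are, on pairs,
$$E:=-2(s^2-1)+(p-2)s(s-1)=(s-1)\bigl((p-4)s-2\bigr),\tag{11}$$
and $0$ on larger even sets. (The two terms come from $|H|=2$ and $|H|=3$.) For $k=5$ they are
$$-2(s-1)\ \text{ on 4-sets},\qquad -2(s^3-1)+(p-2)s(s^2-1)-\tbinom{p-2}2s^2(s-1)\ \text{ on pairs},\tag{12}$$
and $0$ on larger even sets. (On pairs the terms come from $|H|=2,3,4$.)

There are two ways out. One is to arrange the sharing so that the contributions of pairs and triples in (8) cancel; Section 9 does this. The other is to repair the bad faces by attaching further complexes; Section 8 does this.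

## 8. Repairing a complex by attaching joins

For a complex $L$ and $G\in L$, with $G=\emptyset$ allowed, put $e_L(G)=\sum_{G\subseteq H\in L}(-1)^{|H|}$. So $e_L(\emptyset)=1-\chi(L)$, and $D1_L(G)=1+e_L(G)$ for nonempty $G\in L$. For the join of complexes on disjoint vertex sets, every face splits uniquely, so $e_{M*Z}(G_M\cup G_Z)=e_M(G_M)\,e_Z(G_Z)$.

**Definition (odd sphere condition).** A pure complex $Z$ of odd dimension satisfies the odd sphere condition if $e_Z(G)=1$ for all $G\in Z$, including $\emptyset$.

*Examples.* A cycle $Z$ satisfies it: $e_Z(\emptyset)=1-0$, $e_Z(v)=-1+2$, $e_Z(\text{edge})=1$. By multiplicativity the join of two disjoint cycles, a $3$-sphere, does too. In general a simplicial sphere of odd dimension $z$ satisfies it, since $e_Z(G)=(-1)^{|G|}\bigl(1-\chi(S^{z-|G|})\bigr)=-(-1)^z=1$. We use only cycles and joins of two cycles.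

**Lemma 2 (attaching).** Let $B$ be pure of dimension $2k$. Let $Z_\alpha\subseteq B$ be finitely many subcomplexes of odd dimensions $z_\alpha$ satisfying the odd sphere condition. Let $M_\alpha$ be even complexes of dimension $2k-z_\alpha-1$, on vertices disjoint from $B$ and from each other. Then $\Delta=B\cup\bigcup_\alpha M_\alpha*Z_\alpha$ is pure of dimension $2k$, and
$$D1_\Delta=D1_B-\sum_\alpha\chi(M_\alpha)1_{Z_\alpha},\quad\chi(\Delta)=\chi(B)+\sum_\alpha\chi(M_\alpha),\quad f(\Delta)=f(B)+\sum_\alpha f(M_\alpha)f(Z_\alpha).\tag{13}$$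

*Proof.* Put $R_\alpha=M_\alpha*Z_\alpha$, pure of dimension $(2k-z_\alpha-1)+z_\alpha+1=2k$. A face of $R_\alpha$ not in $Z_\alpha$ contains a private vertex of $M_\alpha$, so it lies neither in $B$ nor in another $R_{\alpha'}$. Hence $1_\Delta=1_B+\sum_\alpha(1_{R_\alpha}-1_{Z_\alpha})$, and the facet count follows.

Drop the index $\alpha$. As $M$ is even, $e_M(G)=-1$ for nonempty $G\in M$. On a face $G=G_M\cup G_Z$ of $R$ with $G_M\ne\emptyset$, $D1_R(G)=1+(-1)\cdot1=0$. On a nonempty $G\in Z$, $D1_R(G)=1+(1-\chi(M))\cdot1=2-\chi(M)$. Also $D1_Z=2\cdot1_Z$. So $D(1_R-1_Z)=-\chi(M)1_Z$. Finally $\chi(R)=1-e_M(\emptyset)e_Z(\emptyset)=\chi(M)$, and $\chi(Z)=1-e_Z(\emptyset)=0$. $\square$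

*Example.* Let $B=2^F$ be a triangle. By (5), $D1_B$ is $1$ on edges and vertices and $0$ on $F$, so $D1_B=1_{\partial F}$. Attach $M*\partial F$ with $M$ a single point, $\chi(M)=1$. By (13) the result is even, with $\chi=1+1=2$ and $f=1+3=4$. It is the boundary of a tetrahedron.

So if $D1_B$ has the constant value $E$ on a subcomplex $Z$ as above, we need an even $M$ with $\chi(M)=E$, and it should have few facets. The next lemma reaches any prescribed even value.

**Lemma 3 (adjusting).** Let $\epsilon=\pm1$, and let $M_0$ be an even complex of dimension $m$ with $\epsilon\chi(M_0)\ge rf(M_0)$, $r>0$. There is a constant $c$ such that for every even $N\ge2$ there is an even complex $M$ of dimension $m$ with $\epsilon\chi(M)=N$ and $f(M)\le N/r+c$.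

*Proof.* A disjoint union of even complexes of dimension $m$ is even, and $\chi$ and $f$ add. Replacing $M_0$ by two disjoint copies, we may assume that $n_0=\epsilon\chi(M_0)>0$ is even. The boundary of an $(m+1)$-simplex has $m+2$ vertices, an even number, so by Lemma 1(d) it is even with $\chi=2$ and $m+2$ facets.

If $\epsilon=1$, take $\lfloor N/n_0\rfloor$ copies of $M_0$ and $\bigl(N-n_0\lfloor N/n_0\rfloor\bigr)/2$ such spheres. If $\epsilon=-1$, take $t=\lceil N/n_0\rceil$ copies of $M_0$ and $(tn_0-N)/2$ spheres; then $\chi=-tn_0+(tn_0-N)=-N$. In both cases there are at most $N/n_0+1$ copies of $M_0$ and fewer than $n_0/2$ spheres. Since $f(M_0)/n_0\le1/r$, the constant $c=f(M_0)+n_0(m+2)/2$ works. $\square$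

**The cycles that carry the attachments.** In $B_k(p,s)$ we will want to cover all transversal pairs exactly once by cycles. For $x\ne x'$ in $X$, the complete bipartite graph between $\{x\}\times\mathbb F_s$ and $\{x'\}\times\mathbb F_s$ decomposes into $s/2$ Hamiltonian cycles $C_i^{xx'}$ of length $2s$. To see this, label the two sides by $\mathbb Z_s$ as $u_y,v_y$. For each even $c\in\{0,2,\dots,s-2\}$ take the edges $u_yv_{y+c}$ and $u_yv_{y+c+1}$ for all $y$. Then $u_y,v_{y+c+1},u_{y+1},v_{y+c+2},u_{y+2},\dots$ runs through all of them, in one cycle on all $2s$ vertices. Since $s$ is even, the differences $c,c+1$ exhaust $\mathbb Z_s$, so each edge is used exactly once.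

## 9. Even complexes with $\chi/f$ large: lines in a grid

**Lemma 4.** For every $r>0$ and every sufficiently large even $m$ there is an even complex of dimension $m$ with $\chi\ge rf$.

The plan is to share pairs and triples of vertices only inside certain five-element "lines", with multiplicities $4$ on pairs and $2$ on triples, so that (8) cancels.

**Step 1: the lines.** The aim is many $5$-sets meeting pairwise in at most one point. Let $q=m+2\ge50$. By Bertrand's postulate there is a prime $\ell$ with $q/10<\ell\le q/5$, and $\ell\ge5$. Choose $5\ell\le q$ points of $[q]$ and label them $(i,y)$, $0\le i\le4$, $y\in\mathbb Z_\ell$. Let $\mathcal L$ consist of the $\ell^2$ sets $L_{y,z}=\{(i,y+iz):0\le i\le4\}$. If $L_{y,z}$ and $L_{y',z'}$ share points with first coordinates $i\ne i'$, then $(i-i')(z-z')=0$ in $\mathbb Z_\ell$, so $z=z'$ and $y=y'$. Hence two lines share at most one point.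

**Step 2: the family of simplices.** The aim is to realize the multiplicities by cosets. For $L\in\mathcal L$ let $E_L\subset\mathbb F_2^L$ be the even-weight vectors (dimension $4$), and let $A=\bigoplus_{L\in\mathcal L}E_L$. For $v\in[q]$ put
$$U_v=\{w\in A:\ w_L=0\text{ if }v\notin L,\ (w_L)_v=0\text{ if }v\in L\}.$$
For $w\in A$ let $\tau_w=\{(v,w+U_v):v\in[q]\}$, a $q$-set, and let $\Gamma=\bigcup_{w\in A}\partial\tau_w$, pure of dimension $q-2=m$. For $\emptyset\ne G\subsetneq[q]$ put $U_G=\bigcap_{v\in G}U_v$. The faces $\{(v,w+U_v)\}_{v\in G}$ and $\{(v,w'+U_v)\}_{v\in G}$ coincide iff $w-w'\in U_G$. So there are $|A|/|U_G|$ faces of *type* $G$, and each lies in exactly $|U_G|$ of the $\partial\tau_w$; that is, $\mu=|U_G|$.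

**Step 3: the multiplicities.** The aim is to compute $|U_G|$ for $|G|\ge2$. An element $w\in U_G$ can have $w_L\ne0$ only if $G\subseteq L$, and there is at most one such $L$. So $U_G=0$ if $G$ lies in no line. If $G\subseteq L$, then $U_G$ is the set of even-weight vectors on $L$ vanishing on $G$, so $|U_G|=4,2,1,1$ for $|G|=2,3,4,5$.

**Step 4: $\Gamma$ is even.** By Lemma 1(b) we check (8) on even $Y$. Here $\mu(H)>1$ only when the type of $H$ has one element, or has $2$ or $3$ elements and lies in a line. One-element $H$ contribute nothing at even $Y$. So $D1_\Gamma(Y)=0$ unless $Y$ is a face with $|Y|=2$ of type $G\subset L$ for some line $L$. For such $Y$,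
$$D1_\Gamma(Y)=-2(4-1)+(2-1)\,n,$$
where $n$ is the number of three-element faces $H\supset Y$ whose type lies in a line. That line contains $G$, so it is $L$, and the type is $G\cup\{x\}$ with $x\in L\setminus G$: three choices. For each $x$, the faces $H\supset Y$ of that type correspond to the cosets of $U_{G\cup x}$ inside one coset of $U_G$, so there are $4/2=2$. Thus $n=6$ and $D1_\Gamma(Y)=0$.

**Step 5: the count.** The aim is $\chi/f$. Facets have types $[q]\setminus v$, which lie in no line, so $f(\Gamma)=q|A|$. In (7), a type $G$ contributes $(-1)^{|G|}\frac{|A|}{|U_G|}(|U_G|-1)$. Each line has $10$ pairs and $10$ triples, and distinct lines have no common pair. So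
$$\chi(\Gamma)=|A|\Bigl(2-\sum_v\bigl(1-\tfrac1{|U_v|}\bigr)+\ell^2\bigl(10\cdot\tfrac34-10\cdot\tfrac12\bigr)\Bigr)\ge|A|\bigl(2-q+\tfrac52\ell^2\bigr).$$
As $\ell>q/10$, $\chi(\Gamma)/f(\Gamma)>q/40-1$, which exceeds $r$ for $q$ large. $\square$

So semi-Eulerian complexes with $\chi>f$ exist. What is missing is strong connectivity.

## 10. Tubes, and what they cost

The aim of this section is to connect strong components while keeping $D=0$, and to count the price.

**Step 1: a sphere with two disjoint facets.** Let $d\ge3$ be odd, and let $A=\{a_1,\dots,a_d\}$, $B=\{b_1,\dots,b_d\}$ be disjoint ordered sets. Put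
$$Q_j=\{b_1,\dots,b_j,a_j,\dots,a_d\}\ (1\le j\le d),\qquad I_j=Q_j\cap Q_{j+1}=\{b_1,\dots,b_j,a_{j+1},\dots,a_d\}\ (1\le j<d),$$
so $|Q_j|=d+1$ and $|I_j|=d$. Let $S_1=\partial Q_1$ and $S_{j+1}=(S_j\cup\partial Q_{j+1})\setminus\{I_j\}$, and put $S(A,B)=S_d$.

For $i\le j$, $Q_i\cap Q_{j+1}=\{b_1,\dots,b_i,a_{j+1},\dots,a_d\}\subseteq I_j$. So every common face of $S_j$ and $\partial Q_{j+1}$ lies in $I_j$. Moreover $I_j\in S_j$: it is in $\partial Q_j$, and it contains $b_j$ while $I_1,\dots,I_{j-1}$ do not, so it has not been removed. Hence $S_j\cap\partial Q_{j+1}=2^{I_j}$. Removing the maximal face $I_j$ leaves a complex, and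
$$1_{S_{j+1}}=1_{S_j}+1_{\partial Q_{j+1}}-1_{2^{I_j}}-\delta_{I_j}.$$
(Geometrically $S(A,B)$ is the boundary of the stacked ball formed by the $Q_j$.) Since $d+1$ is even and $d$ is odd, Lemma 1(c),(d) gives
$$D1_{S(A,B)}=0,\qquad\chi(S(A,B))=2d-2(d-1)=2.$$

The facets can be listed. We have $I_j=Q_j\setminus a_j$ and $I_{j-1}=Q_j\setminus b_j$. So the facets are $A=Q_1\setminus b_1$, $B=Q_d\setminus a_d$, and $Q_j\setminus x$ for $1\le j\le d$, $x\in Q_j\setminus\{a_j,b_j\}$. There are
$$2+d(d-1)=d^2-d+2$$
of them. The complex is pure, as each face of $S_{j+1}$ lies in a facet of $S_j$ or $\partial Q_{j+1}$, and if this facet is $I_j$, the face lies in a ridge of $I_j$, which lies in a second facet of $\partial Q_{j+1}$. So $S(A,B)$ is an even complex of dimension $d-1\ge2$, and by Lemma 1(a) each of its ridges lies in exactly two facets.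

The facets other than $A,B$ have connected dual graph. For fixed $j$, $Q_j\setminus x$ and $Q_j\setminus x'$ share the ridge $Q_j\setminus\{x,x'\}$. For $j<d$, the set $I_j\setminus\{b_j,a_{j+1}\}$ has $d-2\ge1$ elements. For $x$ in it, both $Q_j\setminus x$ and $Q_{j+1}\setminus x$ are on the list, and they share the ridge $I_j\setminus x$.

*Example.* For $d=3$ the list is $a_1a_2a_3$; $b_1a_1a_3$, $b_1a_1a_2$; $b_2a_2a_3$, $b_1b_2a_2$; $b_2b_3a_3$, $b_1b_3a_3$; $b_1b_2b_3$. These are the eight triangles of a $2$-sphere with six vertices.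

**Lemma 5 (tubes).** Let $\Delta$ be an even complex of dimension $d-1\ge2$, and $F,F'$ facets in different strong components. There is an even complex $\Delta^+$ of dimension $d-1$ with one strong component fewer, $\chi(\Delta^+)=\chi(\Delta)-2$ and $f(\Delta^+)=f(\Delta)+3d^2-3d-2<f(\Delta)+3d^2$.

*Proof.* **Construction.** We insert three spheres in a row, so that the tube does not interact with common vertices of $F$ and $F'$. Let $W,U$ be disjoint $d$-sets of new vertices, and let
$$S_1=S(F,W),\quad S_2=S(W,U),\quad S_3=S(U,F'),\quad\Delta^+=(\Delta\cup S_1\cup S_2\cup S_3)\setminus\{F,W,U,F'\}.$$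
(These $S_i$ are not the intermediate spheres of Step 1.) Comparing vertex sets, $S_1\cap\Delta=2^F$, $S_3\cap\Delta=2^{F'}$, $S_1\cap S_2=2^W$, $S_2\cap S_3=2^U$, $S_2\cap\Delta=\{\emptyset\}$, $S_1\cap S_3=2^{F\cap F'}$. Only maximal faces are removed, so $\Delta^+$ is a complex.

**Purity.** We must see that faces of removed facets still lie in facets. A proper face of $F$ lies in a ridge of $F$, and this ridge lies in a second facet of $S_1$. That facet is not $W$, since $F\cap W=\emptyset$ and the ridge is nonempty. It is not $U$ or $F'$, since these are not facets of $S_1$: $F'\subseteq F\cup W$ would force $F'=F$. The same argument applies to $W$ (in $S_1$), $U$ (in $S_2$) and $F'$ (in $S_3$).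

**Evenness.** The aim is the identity
$$1_{\Delta^+}=1_\Delta+\sum_{i=1}^31_{S_i}-\sum_{Y\in\{F,W,U,F'\}}(1_{2^Y}+\delta_Y).\tag{14}$$
Let $G\ne\emptyset$ be in the union. Let $n(G)$ be the number of $\Delta,S_1,S_2,S_3$ containing $G$, and $n'(G)$ the number of the four $Y$ containing $G$. We show $n-n'=1$; the terms $\delta_Y$ then remove exactly the four facets. If $G$ contains a vertex of $W$, it can lie only in $S_1,S_2$. Either $G\subseteq W$, with $n=2$, $n'=1$, or $G\not\subseteq W$, with $n=1$, $n'=0$. The same holds if $G$ contains a vertex of $U$. If $G$ has no new vertex, then $G\in\Delta$, and it lies in $S_1$ iff $G\subseteq F$, in $S_3$ iff $G\subseteq F'$, and not in $S_2$. So $n=1+[G\subseteq F]+[G\subseteq F']$ and $n'=[G\subseteq F]+[G\subseteq F']$. This proves (14). As $|Y|=d$ is odd, Lemma 1(c) gives $D1_{\Delta^+}=0$.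

**Counting.** By (14), $\chi(\Delta^+)=\chi(\Delta)+3\cdot2-4\cdot2=\chi(\Delta)-2$. Counting $d$-sets in (14), $f(\Delta^+)=f(\Delta)+3(d^2-d+2)-8=f(\Delta)+3d^2-3d-2$.

**Strong components.** The aim is to see that exactly the two components are merged. Each $S_i$ without its two removed facets is connected in the dual graph. A ridge of $W$ lies in a second facet of $S_1$ and in a second facet of $S_2$, so these two parts are adjacent; likewise at $U$. So the new facets are connected with each other. Let $G\ne F$ be a facet in the old component of $F$, and take a path of facets of $\Delta$ from $G$ to $F$. It avoids $F'$. The last facet before the first visit to $F$ contains a ridge of $F$, and this ridge also lies in a new facet of $S_1$. So $G$ is connected to the tube. The same holds at $F'$. Conversely, a new facet can share a ridge with an old facet only inside $F$ or $F'$. Such a ridge lies, by Lemma 1(a), in exactly one facet of $\Delta$ other than $F$ (respectively $F'$), and this facet is in the component of $F$ (respectively $F'$). So other components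 are unchanged. $\square$

**Step 2: why Lemma 4 with tubes is not enough.** In the complex $\Gamma$ of Lemma 4, ridges have types of size $q-2>5$, which lie in no line. So each ridge lies in only one $\partial\tau_w$, and $\Gamma$ has exactly $|A|$ strong components. With $d=q-1$, connecting them adds $(|A|-1)(3d^2-3d-2)$ facets. But by Step 5 of Section 9 and $\ell\le q/5$, $\chi(\Gamma)\le|A|(2+q^2/10)$. For $q\ge50$ the added facets alone number at least $\frac{|A|}2\cdot2d^2=d^2|A|$, which exceeds $|A|(2+q^2/10)$. So after connecting, $\chi<f$.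

The tubes cost nearly $3d^2$ facets per simplex boundary, so we need $\chi$ to gain more than this per simplex boundary. By (10) with $p=d+1$, $B_3$ yields only $1+\binom d2$ per simplex boundary, and $B_4$ has the wrong sign, but $B_5$ yields $1+\binom d4$, which is of order $d^4/24$. So we repair $B_5$. By (12) its defects are negative on $4$-sets, so Lemma 2 requires even complexes with negative $\chi$ and $-\chi/f$ large. Since $\chi(B_4)$ is negative, these will come from $B_4$. The defect (11) of $B_4$ is positive, so it can be repaired with Lemma 4.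

## 11. Even complexes with $-\chi/f$ large: repairing $B_4$

**Lemma 6.** For every $r>0$ and every sufficiently large even $m$ there is an even complex of dimension $m$ with $-\chi\ge rf$.

*Proof.* **Choice of parameters.** Let $p=m+2$ and $r'=6r$. Let $p\ge6$ be so large that Lemma 4 applies in dimension $p-4$ with $r'$, and that
$$\binom{p-1}3-1>r\Bigl(p+\binom p2\frac{p-4}{6r}\Bigr)=rp+\frac{p(p-1)(p-4)}{12}.\tag{15}$$
This holds for all large $p$, as the left side is asymptotic to $p^3/6$ and the right side to $p^3/12$. Let $c$ be the constant of Lemma 3 for dimension $p-4$, $\epsilon=1$ and $r'$. It does not depend on $s$.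

**Repair.** The aim is to cancel $E$ in (11) on every transversal pair. Let $s=2^e\ge p$. The number $E=(s-1)((p-4)s-2)$ is positive, and even because $s$ is even. To each cycle $C_i^{xx'}$, for all pairs $\{x,x'\}\subset X$ and all $i$, attach $M'*C_i^{xx'}$ to $B_4(p,s)$, with a private even complex $M'$ of dimension $p-4=(p-2)-1-1$, $\chi(M')=E$ and $f(M')\le E/r'+c$. The cycles lie in $B_4$, since transversal pairs are faces. Each transversal pair is an edge of exactly one cycle, so by (13) $D$ becomes $E-E=0$ on transversal pairs. Other even sets are not faces of the cycles, and there $D1_{B_4}=0$. By Lemma 1(b) the result is an even complex.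

**Count.** There are $\binom p2\frac s2$ cycles with $2s$ edges each, and $E\le(p-4)s^2$. For fixed $p$ and $s\to\infty$, (10) and (13) give
$$\chi=-s^4\Bigl(\tbinom{p-1}3-1\Bigr)+O(s^3)+\tbinom p2\tfrac s2E=-s^4\Bigl(\tbinom{p-1}3-1\Bigr)+O(s^3),$$
$$f\le ps^4+\tbinom p2\tfrac s2\cdot2s\Bigl(\tfrac{(p-4)s^2}{6r}+c\Bigr)=s^4\Bigl(p+\tbinom p2\tfrac{p-4}{6r}\Bigr)+O(s^2).$$
By (15), $-\chi>rf$ for large $s$. $\square$

## 12. Repairing $B_5$

Fix $C\ge0$ and put $r=16(C+1)$. Let $d$ be odd, $P=d+1$, and let $d$ be so large that $P\ge11$, that Lemma 6 applies with this $r$ in the even dimensions $d-3$ and $d-5$, and that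
$$\binom d4-1>(C+1)\Bigl(P+\frac{P^4}{3r}+3d^2\Bigr)=\frac{(d+1)^4}{48}+(C+1)(d+1+3d^2).\tag{16}$$
This holds for all large $d$, since $\binom d4\sim d^4/24$. Let $c$ be a constant valid in Lemma 3 with $\epsilon=-1$ in both dimensions. Let $s=2^e\ge P$; all $O(\cdot)$ refer to $s\to\infty$ with everything else fixed. Order $X$, and start from $B_5(P,s)$, of dimension $P-2=d-1$.

All attachments below are made along subcomplexes of $B_5$ with private complexes $M$, so Lemma 2 applies to all of them together. We only keep track of $D$ in two stages.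

**Step 1: repair the $4$-sets.** The aim is to cancel the value $-2(s-1)$ in (12). For every $\{x_1<x_2<x_3<x_4\}\subset X$ and all $1\le i,j\le s/2$ let
$$Z=C_i^{x_1x_2}*C_j^{x_3x_4}.$$
It satisfies the odd sphere condition, has dimension $3$ and $(2s)^2=4s^2$ facets. Its faces are transversal of size at most $4$, so $Z\subset B_5$. Attach $M*Z$ with $M$ even of dimension $d-5=(d-1)-3-1$, $\chi(M)=-2(s-1)$ and $f(M)\le2s/r+c$ (Lemma 3, $N=2(s-1)$).

A transversal $4$-set over $\{x_1,\dots,x_4\}$ splits into an edge over $x_1x_2$ and an edge over $x_3x_4$, each lying in exactly one of the cycles. So it lies in exactly one $Z$. By (13), $D$ is now $-2(s-1)+2(s-1)=0$ on $4$-sets.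

**Step 2: what this does to pairs.** The aim is to find the new value on transversal pairs. On such a pair over $\{x,x'\}$, $D$ has increased by $2(s-1)n_{xx'}$, where $n_{xx'}$ is the number of the $Z$ containing the pair. Consider a $4$-subset of $X$ containing $x,x'$. If $\{x,x'\}$ is $\{x_1,x_2\}$ or $\{x_3,x_4\}$, the pair must be an edge of one cycle, which fixes that cycle and leaves the other free: $s/2$ choices. Otherwise $x,x'$ belong to different cycles of the join. All cycles are Hamiltonian, so every choice works: $(s/2)^2$ choices. Hence $n_{xx'}$ depends only on $\{x,x'\}$, and $n_{xx'}\le\binom{P-2}2\frac{s^2}4$. So $D$ equals $-\varepsilon_{xx'}$ on these pairs, where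
$$\varepsilon_{xx'}=2(s^3-1)-(P-2)s(s^2-1)+\tbinom{P-2}2s^2(s-1)-2(s-1)n_{xx'}.$$

The number $\varepsilon_{xx'}$ is even, as $s$ is even. It is positive. Indeed the bound on $n_{xx'}$ and $s^2(s-1)\ge s^3/2$ give
$$\varepsilon_{xx'}\ge2(s^3-1)-(P-2)s^3+\tfrac12\tbinom{P-2}2s^2(s-1)\ge2(s^3-1)-(P-2)s^3+\tfrac14\tbinom{P-2}2s^3,$$
and $\frac14\binom{P-2}2=\frac{(P-2)(P-3)}8\ge P-2$ because $P\ge11$. Dropping negative terms,
$$\varepsilon_{xx'}\le\Bigl(2+\tbinom{P-2}2\Bigr)s^3=\tfrac{P^2-5P+10}2s^3\le\tfrac{P^2}2s^3.$$

**Step 3: repair the pairs.** The aim is to cancel $-\varepsilon_{xx'}$. For all $\{x,x'\}$ and all $i$ attach $M*C_i^{xx'}$ with $M$ even of dimension $d-3$, $\chi(M)=-\varepsilon_{xx'}$ and $f(M)\le\frac{P^2s^3}{2r}+c$ (Lemma 3). Each transversal pair lies in exactly one cycle, so $D$ becomes $0$ on pairs, and it does not change on larger sets. On non-transversal sets, and on even sets of size at least $6$, $D$ was $0$ and no attachment changes it. So $D$ vanishes on even sets, and by Lemma 1(b) the resulting complex $\Delta_0$ is an even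 complex of dimension $d-1$.

**Step 4: Euler characteristic and facets.** The aim is the leading terms in $s$. By (13) the attachments contribute to $\chi$
$$-\tbinom P4\tfrac{s^2}4\cdot2(s-1)-\sum_{\{x,x'\}}\tfrac s2\,\varepsilon_{xx'}=O(s^4).$$
With (10) and $P-1=d$,
$$\chi(\Delta_0)=s^5\Bigl(1+\tbinom d4\Bigr)+O(s^4).\tag{17}$$
For the facets,
$$f(\Delta_0)\le Ps^5+\tbinom P4\tfrac{s^2}4\cdot4s^2\Bigl(\tfrac{2s}r+c\Bigr)+\tbinom P2\tfrac s2\cdot2s\Bigl(\tfrac{P^2s^3}{2r}+c\Bigr)\le s^5\Bigl(P+\tfrac{P^4}{3r}\Bigr)+O(s^4),\tag{18}$$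
because $2\binom P4\le\frac{P^4}{12}$, $\frac{P^2}2\binom P2\le\frac{P^4}4$ and $\frac1{12}+\frac14=\frac13$.

**Step 5: strong components.** The aim is to bound the number $N_c$ of strong components of $\Delta_0$. Each $\partial\sigma_g$ lies in one component, since any two of its facets share a ridge. For a facet $F$ of an attached $M$, the facets of $2^F*Z$ that contain $F$ are the sets $F\cup\Phi$ with $\Phi$ a facet of $Z$. They lie in one component, since cycles and joins of two cycles are strongly connected. So $M*Z$ meets at most $f(M)$ components, and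
$$N_c\le s^5+\tbinom P4\tfrac{s^2}4\Bigl(\tfrac{2s}r+c\Bigr)+\tbinom P2\tfrac s2\Bigl(\tfrac{P^2s^3}{2r}+c\Bigr)=s^5+O(s^4).\tag{19}$$

## 13. Connecting $\Delta_0$: proof of Theorem 2

Keep the notation of Section 12, with $d$ any odd number large enough for its requirements. Apply Lemma 5 to $\Delta_0$ exactly $N_c-1$ times, and let $\Delta$ be the result. It is an even complex of dimension $d-1$ with one strong component. By Lemma 1(a) it is semi-Eulerian and every ridge lies in exactly two facets. So $\Delta$ is a semi-Eulerian simplicial pseudomanifold.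

Each tube lowers $\chi$ by $2$ and adds fewer than $3d^2$ facets. By (17), (18) and (19),
$$\chi(\Delta)\ge\chi(\Delta_0)-2N_c\ge s^5\Bigl(\tbinom d4-1\Bigr)-O(s^4),\qquad f_{d-1}(\Delta)\le s^5\Bigl(P+\tfrac{P^4}{3r}+3d^2\Bigr)+O(s^4).$$
By (16), $\chi(\Delta)>(C+1)f_{d-1}(\Delta)$ once $s$ is large. By Theorem 1 the coefficient of $\mathbf c^{d-2}\mathbf d$ in the $\mathbf{cd}$-index of $\Delta$ is
$$f_{d-1}(\Delta)-\chi(\Delta)<-C\,f_{d-1}(\Delta).\qquad\blacksquare$$

With $C=0$ the coefficient is negative: for every sufficiently large odd $d$ there is a semi-Eulerian simplicial pseudomanifold of dimension $d-1$ whose $\mathbf{cd}$-index is not non-negative.
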